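# No giant cluster at or below $F_q=1$ in the continuum random-cluster model on the complete graph, $1<q\le 2$

## 1. Exponential decay of the giant-cluster probability

**Theorem 1.** Let $q\in(1,2]$ and $\beta,\lambda>0$. Let $\phi_n$ be the continuum random-cluster measure on $K_n\times[0,\beta]$ with periodic time, cut rate $1$, bridge rate $\lambda/n$ and cluster weight $q$, and let $M_q$ be the largest Lebesgue measure of a cluster. Put
$$F_q(\beta,\lambda)=\frac{\lambda}{q^2}\cdot\frac{2e^{\beta q}-2+\beta q(q-2)}{e^{\beta q}+q-1}.$$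
If $F_q(\beta,\lambda)\le 1$, then for every $\varepsilon>0$ there are $C,\gamma>0$ such that
$$\phi_n(M_q\ge\varepsilon n)\le Ce^{-\gamma n}\qquad\text{for all }n\ge1 .$$
In particular $n^{-1}M_q\to0$ in probability.

**Corollary 2.** If $q\in[1,2]$ and $F_q(\beta,\lambda)<1$, then $n^{-1}M_q\to0$ in probability as $n\to\infty$.

For $q\in(1,2]$ the corollary is contained in the theorem, which also covers the boundary case $F_q=1$. For $q=1$ it is the known result (a) quoted in Section 2. Everything after Section 2 is the proof of Theorem 1.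

## 2. Circles, cuts, bridges, and the meaning of $F_q$

**Definition (the model).** Attach to each of the $n$ vertices $x$ of the complete graph $K_n$ a circle $x\times[0,\beta]$ (the endpoints $0$ and $\beta$ are identified). Under the reference measure $P_n$, each circle carries *cuts* at the points of a Poisson process of rate $1$, and each pair $xy$ carries *bridges*, joining $(x,t)$ to $(y,t)$, at the times $t$ of a Poisson process on $[0,\beta]$ of rate $\lambda/n$. All these processes are independent. Remove the cut points and glue along the bridges. The connected components are the *clusters*, and $k(\omega)$ is their number. The measure $\phi_n$ has density $q^{k}/Z_n$ with respect to $P_n$, where $Z_n=E_n[q^k]$ and $E_n$ is expectation under $P_n$. For $q=1$, $\phi_n=P_n$.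

**Definition (arcs).** The cuts divide a circle into $\max(1,\#\text{cuts})$ *arcs*: with no cut the arc is the whole circle, and one cut still leaves one arc. We take arcs half-open, of the form $[z,z')$, so that they partition the circle. Almost surely no bridge sits at a cut time. So clusters are the components of the multigraph whose vertices are the arcs and whose edges are the bridges.

*Example ($n=1$).* There are no bridges and $k=\max(1,\#\text{cuts})$, so
$$Z_1=w_0:=E\big[q^{\max(1,\#\text{cuts})}\big]=e^{-\beta}\Big(q+\sum_{j\ge1}\frac{(q\beta)^j}{j!}\Big)=e^{-\beta}\big(e^{q\beta}+q-1\big).$$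
The denominator of $F_q$ is visible here. Let $E_0$ denote the law of a single circle whose cut process has density $q^{\max(1,\#\text{cuts})}/w_0$ with respect to the rate-$1$ Poisson process.

*What $F_q$ measures.* Let $I_0$ be the arc containing time $0$. I claim
$$F_q=\frac{\lambda}{q}\,E_0|I_0| .\tag{1}$$
First take a Poisson process of rate $1$ on the circle. For $0\le x<\beta$ the event $|I_0|>x$ says that the distances from $0$ to the next cut and to the previous cut add up to more than $x$. Since $x<\beta$, this has the same probability as on the line, namely $(1+x)e^{-x}$. So the mean length is $\int_0^\beta(1+x)e^{-x}dx=2-(2+\beta)e^{-\beta}$. For rate $q$, rescaling gives $\frac1q(2-(2+q\beta)e^{-q\beta})$. Now $w_0E_0$ is $e^{-\beta}$ times the sum of two parts: $e^{q\beta}$ times the rate-$q$ Poisson law, and an extra mass $q-1$ on the configuration with no cut, whose arc has length $\beta$. Hence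
$$(e^{q\beta}+q-1)\,E_0|I_0|=\tfrac1q\big(2e^{q\beta}-2-q\beta\big)+(q-1)\beta=\tfrac1q\big(2e^{q\beta}-2+q\beta(q-2)\big),$$
which is (1). Two special cases:
$$F_1=\lambda\big(2-(2+\beta)e^{-\beta}\big),\qquad F_2=\tfrac{\lambda}{2}\tanh\beta .$$

*Known results.* The problem is from Geoffrey Grimmett, "Space-time percolation", arXiv:0705.0506 (2007), and the following is known.

- (a) (Ioffe–Levit) For $q=1$: $n^{-1}M_1\to0$ in probability if $F_1<1$, and $n^{-1}M_1\to\beta\pi$ in probability if $F_1>1$, with $\pi=\pi(\beta,\lambda)\in(0,1)$.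
- (b) For $q\in[1,\infty)$: $n^{-1}M_q\to0$ in probability if $F_q<q^{-1}$.
- (c) For $q\in[1,\infty)$, informally: there is $\pi_q$, positive whenever $F_q>1$, such that with $\phi_n$-probability tending to $1$ one has $n^{-1}M_q\ge\beta\pi_q$.

Between (b) and (c) there is the window $q^{-1}\le F_q\le1$. Corollary 2 says that for $q\le2$ there is no giant cluster in the part $F_q<1$ of it, and Theorem 1 adds $F_q=1$ when $1<q\le 2$.

**Notation.** From now on $q\in(1,2]$ and
$$a=q-1\in(0,1],\quad c=2-q=1-a\in[0,1),\quad r=\frac1q,\quad 1-r=\frac aq,\quad \lambda'=\frac{\lambda q}{a},$$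
so that $\lambda'(1-r)=\lambda$.

## 3. The cyclomatic excess and a change of bridge rate

With $N$ arcs and $B$ bridges, Euler's formula for a multigraph gives $k=N-B+\mathrm{ex}$, where $\mathrm{ex}\ge0$ is the cyclomatic number (the number of independent cycles).

*Example.* Take two circles with no cuts. Then $N=2$. If $B=0$ then $k=2$, $\mathrm{ex}=0$. If $B\ge1$ then $k=1$ and $\mathrm{ex}=B-1$.

The purpose of the next lemma is to absorb the factors $s^{N}$ and $s^{-B}$ into the underlying Poisson processes, so that only $s^{\mathrm{ex}}$ remains. Recall how a Poisson process is tilted. If $\nu$ is a finite intensity measure of total mass $m$ and $h\ge0$, then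
$$E_\nu[s^{-B}h]=e^{-m}\sum_{k\ge0}\frac{s^{-k}}{k!}\int h\,d\nu^{k}=e^{m(1/s-1)}\,E_{\nu/s}[h].$$

**Lemma 3.** Fix the cuts. Let $V$ be a union of arcs, $N_V$ their number, $V_t=\{x:(x,t)\in V\}$. Consider only the bridges inside $V$, and let $k$ and $\mathrm{ex}$ refer to the multigraph they form on the arcs of $V$. For $s>0$ and any function $h\ge0$ of these bridges,
$$E[s^kh]=s^{N_V}\exp\Big(\frac\lambda n\Big(\frac1s-1\Big)\int_0^\beta\binom{|V_t|}2dt\Big)E_Q[s^{\mathrm{ex}}h],\tag{2}$$
where under $Q$ the bridges inside $V$ have rate $\lambda/(sn)$.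

*Proof.* Write $s^k=s^{N_V}s^{-B}s^{\mathrm{ex}}$. At time $t$ there are $\binom{|V_t|}2$ pairs of vertices that can be bridged inside $V$, so the total intensity is $m=\frac\lambda n\int_0^\beta\binom{|V_t|}2dt$. Apply the tilting formula to $s^{\mathrm{ex}}h$. $\square$

*A lower bound on $Z_n$.* We need this for the denominator of $\phi_n(A)$. Take $s=q$, $V$ everything, $h=1$. Since $\frac\lambda n(\frac1q-1)\beta\binom n2=-\frac{\lambda a}{q}\beta\frac{n-1}2$ and $q^{\mathrm{ex}}\ge1$, averaging $q^N$ over the cuts (which gives $w_0^n$) yields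
$$Z_n\ge w_0^n\,e^{-\frac{\lambda a}q\beta\frac{n-1}2}\ge Z_n^0:=w_0^n\,e^{-n\lambda\beta a/(2q)} .\tag{3}$$

*Why not stop here?* The same computation with a general $h$ says more. Let $\tilde P_n$ be the law in which the circles are independent with cut law $E_0$ and the bridges have rate $\lambda/(qn)$. Then $\phi_n$ has density proportional to $q^{\mathrm{ex}}$ with respect to $\tilde P_n$. Explore a cluster under $\tilde P_n$ from a given point: its arc has mean length $E_0|I_0|$, and bridges leave it at rate about $\lambda/q$ per unit length. So by (1) the mean number of bridges out of this arc is about $F_q$, and heuristically $\tilde P_n$ is critical exactly at $F_q=1$. The sensible first attempt is therefore to show that $A=\{M_q\ge\varepsilon n\}$ is unlikely under $\tilde P_n$ and to transfer this to $\phi_n$. The transfer is the exact place where the attempt stops. We would need an upper bound on $\tilde E_n[q^{\mathrm{ex}}1_A]$, and $q^{\mathrm{ex}}\ge1$ cannot be discarded in an upper bound. Nor is $\mathrm{ex}$ small in general: $\mathrm{ex}=k-N+B\ge B-N$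 is at least $n$ whenever $B\ge2N$. An exponential gain from $q^{\mathrm{ex}}$ competes with the exponential cost of $A$. The factor could be discarded if the base of the power were at most $1$. The next section replaces the base $q$ by the base $a=q-1\le1$.

## 4. Red and green clusters: a quadratic interaction between independent circles

Expand $q^k=(1+a)^k$: each cluster chooses the weight $1$ (red) or the weight $a$ (green), so
$$q^k=\sum_{\text{col}}a^{\#\text{green clusters}},$$
the sum being over red/green colourings of the clusters. A colouring of the clusters is the same thing as a colouring of the *arcs* with no bridge between a red and a green arc. The plan is to sum out the bridges for a fixed colouring of the arcs.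

**Definition (coloured circles).** Extend $E_0$ as follows. The $n$ circles are independent, each with the cut law of Section 2, and given the cuts each arc is independently red with probability $r$, otherwise green. Let $R,G$ be the red and green sets, $R_t,G_t$ their sections at time $t$, and
$$X_x(t)=1\{(x,t)\in R\}-r,\qquad S(t)=\frac1n\sum_xX_x(t).$$
Then $E_0X_x(t)=0$ and $-r\le X_x\le1-r$.

**Lemma 4.** For every function $g\ge0$ of the red set,
$$E_n\Big[\sum_{\text{col}}a^{\#\text{green}}g(R)\Big]=Z_n^0\,E_0\Big[g(R)\,e^{\frac{n\lambda'}2\int_0^\beta S(t)^2dt}\,\xi(G)\Big],\tag{4}$$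
where
$$\xi(G)=e^{-\frac\lambda{2n}(\frac1a-1)\int|G_t|dt}\,E_{Q_G}[a^{\mathrm{ex}}]\le1$$
and under $Q_G$ the bridges inside $G$ have rate $\lambda/(an)$.

*Proof.* Condition on the cuts and fix a colouring of the arcs, with $N_R$ red and $N_G$ green arcs and $N=N_R+N_G$.

The colouring is admissible if there is no red–green bridge. This has probability $e^{-\frac\lambda n\int|R_t||G_t|dt}$ and is independent of the green–green bridges. The red–red bridges do not enter the weight, because red clusters have weight $1$. By (2) with $s=a$, $V=G$, the green clusters contribute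
$$a^{N_G}\exp\Big(\frac\lambda n\Big(\frac1a-1\Big)\int\binom{|G_t|}2dt\Big)E_{Q_G}[a^{\mathrm{ex}}].$$
Put $\rho(t)=|G_t|/n$. Then $|R_t||G_t|=n^2\rho(1-\rho)$ and $\binom{|G_t|}2=\frac12n^2\rho^2-\frac12|G_t|$. The term $-\frac12|G_t|$ produces the exponential in $\xi(G)$. The rest of the exponent is $\lambda n\int[-\rho(1-\rho)+\frac12(\frac1a-1)\rho^2]dt$. Since $\frac12(1+\frac1a)=\frac q{2a}$,
$$-\rho(1-\rho)+\tfrac12\big(\tfrac1a-1\big)\rho^2=\tfrac q{2a}\rho^2-\rho=\tfrac q{2a}\Big(\rho-\tfrac aq\Big)^2-\tfrac a{2q}.$$
Now $S=(1-\rho)-r=\frac aq-\rho$, so this part of the exponent equals $\frac{n\lambda'}2\int S^2dt-n\lambda\beta\frac a{2q}$.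

Finally $a^{N_G}=q^{N}r^{N_R}(1-r)^{N_G}$, because $qr=1$ and $q(1-r)=a$. Summing over colourings and averaging over cuts turns the factor $q^Nr^{N_R}(1-r)^{N_G}$ into $w_0^nE_0$. Together with $e^{-n\lambda\beta a/(2q)}$ this gives the prefactor $Z_n^0$, hence (4).

Since $a\le1$, both $\frac1a-1\ge0$ and $a^{\mathrm{ex}}\le1$, so $\xi\le1$. $\square$

This is the first place where $q\le2$ is used: for $a>1$ one has $a^{\mathrm{ex}}\ge1$, and the excess again has the wrong sign. The two discarded excess factors, $q^{\mathrm{ex}}\ge1$ in (3) and $a^{\mathrm{ex}}\le1$ in (4), are discarded in the right directions, one in a lower bound and one in an upper bound, and both bounds carry the same $Z_n^0$.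

*Example ($q=2$).* Here $a=1$, so $\xi\equiv1$, $\lambda'=2\lambda$, and (4) with $g=1$ reads $Z_n=Z_n^0\,E_0[e^{n\lambda\int S^2}]$: a mean-field two-colour model of independent circles.

How does a giant cluster show up? If it is coloured red, $S$ becomes positive by an amount of order one. So what we need is an exponentially small bound for $E_0\big[e^{\frac{n\lambda'}2\int S^2}\big]$ restricted to such $S$.

## 5. The functional $\Phi$, and why one time is not enough

Consider one circle, with $X$ as above. For bounded measurable $f\ge0$ on $[0,\beta]$ let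
$$\Lambda(f)=\log E_0e^{\int fX},\qquad \Phi(f)=\Lambda(f)-\frac1{2\lambda'}\int_0^\beta f^2,$$
let $E_f$ be the law with density proportional to $e^{\int fX}$ with respect to $E_0$, and let $m_f(t)=E_fX(t)$. By Jensen $\Lambda\ge0$, since $E_0\int fX=0$. Everything is bounded, so we may differentiate under the expectation: $\frac{d}{d\theta}\Lambda(f+\theta h)=\int h\,m_{f+\theta h}$ as long as $f+\theta h\ge0$.

*Where $\Phi$ comes from.* Pointwise $\frac{\lambda'}2S^2\ge fS-\frac1{2\lambda'}f^2$, with equality at $f=\lambda'S$. By independence of the circles,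
$$E_0e^{\frac{n\lambda'}2\int S^2}\ge e^{-\frac n{2\lambda'}\int f^2}E_0e^{n\int fS}=e^{n\Phi(f)} .$$
So a positive value of $\Phi$ would make this expectation exponentially large. We shall prove a matching upper bound on the relevant event, so we want $\Phi(f)<0$ for all relevant $f\ne0$.

*A shortcut that loses too much.* It is tempting to avoid functions of time. By Jensen in $t$,
$$E_0\,e^{\frac{n\lambda'}2\int_0^\beta S^2dt}\le\frac1\beta\int_0^\beta E_0\,e^{\frac{n\lambda'\beta}2S(t)^2}dt=E_0\,e^{\frac{n\lambda'\beta}2S(0)^2},$$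
and $S(0)$ is an average of $n$ independent centred Bernoulli$(r)$ variables. But with $\ell(v)=\log E_0e^{vX(0)}=\frac12r(1-r)v^2+O(v^3)$ and $S^2\ge2sS-s^2$, the right side is at least
$$\exp n\Big[\ell(\lambda'\beta s)-\frac{\lambda'\beta s^2}2\Big]=\exp n\Big[\frac{\lambda'\beta s^2}2\big(\lambda'\beta r(1-r)-1\big)+O(s^3)\Big],\qquad \lambda'\beta r(1-r)=\frac{\lambda\beta}q .$$
It grows exponentially as soon as $\lambda\beta/q>1$. For $q=2$, $\beta=3$, $\lambda=1$ this is the case ($\lambda\beta/q=\frac32$) although $F_2=\frac12\tanh3<1$. The loss is clear from (1): the shortcut replaces the mean arc length $E_0|I_0|$ by the full length $\beta$, that is, it forgets that cuts decorrelate different times. The opposite simplification, keeping only the time average of $S$, goes the wrong way, since $\int S^2\ge\frac1\beta(\int S)^2$. We have to work with whole profiles $f$.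

*The plan.* For non-constant $f$ there is no useful closed formula for $m_f$. For constant $f\equiv u$ there is one. Section 6 shows that constants are under control up to $F_q=1$. Section 7 shows that $f\mapsto m_f$ is monotone. Section 8 combines the two by comparing $f$ with its essential supremum.

## 6. Constant fields and the strict decrease of $y_u$

For a constant $u\ge0$ the law $E_u$ is rotation invariant. Put $h(u)=\Lambda(u)$ and $\mu(u)=E_uX(0)$, so $h'(u)=\beta\mu(u)$. Let
$$K_u=\begin{pmatrix}1+u&\sqrt a\\\sqrt a&a\end{pmatrix},\qquad t=\operatorname{tr}K_u=q+u,\qquad\det K_u=au,\qquad P_u(\beta)=\operatorname{Tr}e^{\beta K_u}-c .$$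
In this section $t$ denotes the trace, and a prime on $G,H,P,\mathcal N,\mathcal W$ means $d/d\beta$. Let $G_u(\beta)$ solve
$$G''-tG'+auG=c,\qquad G(0)=0,\quad G'(0)=1,$$
and let $y_u=y_u(\beta)=G_u(\beta)/P_u(\beta)$. The denominator is positive, as Step 4 of the proof shows.

**Lemma 5.** (i) $\mu(u)=\frac aq\,u\,y_u$ for $u\ge0$, and $\lambda y_0=F_q(\beta,\lambda)$. (ii) $u\mapsto y_u$ is strictly decreasing on $[0,\infty)$.

*Why this is what we want.* Since $\frac1{\lambda'}=\frac a{\lambda q}$, along constants
$$\frac{d}{du}\Phi(u)=\beta\Big(\mu(u)-\frac u{\lambda'}\Big)=\frac{\beta a}{q\lambda}\,u\,(\lambda y_u-1),\tag{5}$$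
which by the lemma is negative for all $u>0$ when $F_q\le1$. Knowing only $\lambda y_0=F_q$ would tell us about small $u$. Part (ii) makes the conclusion global and also covers $F_q=1$.

*Example ($q=2$).* Then $a=1$, $c=0$, $t=2+u$, and the eigenvalues of $K_u$ are $\frac12(t\pm D)$ with $D=\sqrt{u^2+4}$. So $P_u=2e^{t\beta/2}\cosh(D\beta/2)$ and $G_u=\frac2De^{t\beta/2}\sinh(D\beta/2)$, which gives $y_u=\frac1D\tanh(\frac{D\beta}2)$. This is strictly decreasing in $D$, because $\tanh(x)/x$ is strictly decreasing for $x>0$. At $u=0$ it is $\frac12\tanh\beta$, in agreement with $F_2$. For $c>0$ we need an argument that does not rely on a closed form.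

*Proof of Lemma 5.*

**Step 1: a transfer matrix for one circle.** The aim is to show $w_0E_0e^{uL}=e^{-\beta}P_u$, where $L$ is the total red length. Put $v=(1,\sqrt a)^T$, $E_r=\operatorname{diag}(1,0)$, $E_g=\operatorname{diag}(0,1)$, so $K_u=uE_r+vv^T$. The Dyson series gives
$$e^{\beta K_u}=\sum_{k\ge0}\int_{0<z_1<\dots<z_k<\beta}e^{(\beta-z_k)uE_r}\,vv^T\,e^{(z_k-z_{k-1})uE_r}\,vv^T\cdots vv^T\,e^{z_1uE_r}\,dz .$$
Take the trace. The term $k=0$ is $e^{u\beta}+1$. For $k\ge1$, cyclicity of the trace joins the first and last exponentials into one of length $\beta-z_k+z_1$, and since $v^Te^{\ell uE_r}v=e^{u\ell}+a$, the $k$-th term is $\int\prod_I(e^{u|I|}+a)\,dz$, the product being over the $k$ arcs of the circle cut at the $z_i$.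

In the model, a configuration with $k\ge1$ cuts contributes to $w_0E_0e^{uL}$ the density $e^{-\beta}\prod_Iq(re^{u|I|}+1-r)=e^{-\beta}\prod_I(e^{u|I|}+a)$, and the configuration with no cut contributes $e^{-\beta}(e^{u\beta}+a)$. The two expansions differ only in the zeroth term, by $1-a=c$. Hence $w_0E_0e^{uL}=e^{-\beta}(\operatorname{Tr}e^{\beta K_u}-c)=e^{-\beta}P_u$. At $u=0$ this reads $w_0=e^{-\beta}P_0$. Since $\int uX=uL-u\beta r$,
$$h(u)=\log\frac{P_u}{P_0}-\frac{\beta u}q .$$

**Step 2: an equation for $\mu$.** The aim is the formula in (i). Since $\partial_uP_u=\beta\operatorname{Tr}(E_re^{\beta K_u})$, the relation $h'=\beta\mu$ gives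
$$\mu(u)=\frac{\operatorname{Tr}(E_re^{\beta K_u})}{P_u}-\frac1q=\frac{\mathcal N}{qP_u},\qquad\mathcal N=H-P_u,\qquad H:=q\operatorname{Tr}(E_re^{\beta K_u}).$$
By Cayley–Hamilton $K_u^2-tK_u+au\,I=0$, so every entry of $e^{\beta K_u}$ solves $Y''-tY'+auY=0$ in $\beta$. Therefore
$$H''-tH'+auH=0,\quad H(0)=q,\quad H'(0)=q(1+u),$$
$$P''-tP'+auP=-cau,\quad P(0)=2-c=q,\quad P'(0)=t=q+u .$$
Subtracting, $\mathcal N''-t\mathcal N'+au\mathcal N=cau$, $\mathcal N(0)=0$, $\mathcal N'(0)=q(1+u)-(q+u)=au$. The function $auG_u$ solves the same initial value problem, so $\mathcal N=auG_u$ and $\mu(u)=\frac aq\,u\,y_u$.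

**Step 3: the value at $u=0$.** The aim is $\lambda y_0=F_q$. The matrix $K_0=vv^T$ has eigenvalues $0$ and $1+a=q$, so $P_0=e^{q\beta}+1-c=e^{q\beta}+q-1$. The equation $G''-qG'=c$ with $G'(0)=1$ has $G_0'=\frac2qe^{q\beta}-\frac cq$ (note $1+\frac cq=\frac2q$), so $G_0=\frac2{q^2}(e^{q\beta}-1)-\frac{c\beta}q$. Hence
$$\lambda y_0=\frac\lambda{q^2}\cdot\frac{2e^{\beta q}-2+\beta q(q-2)}{e^{\beta q}+q-1}=F_q .$$

**Step 4: monotonicity of $y_u$ in $u$.** The idea is to compare in $u$ not the quotient $G/P$ but its derivative in $\beta$, in which numerator and denominator are separately monotone. Let $\mathcal W=G'P-GP'$. The two differential equations give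
$$\mathcal W'=G''P-GP''=(tG'-auG+c)P-G(tP'-auP-cau)=t\mathcal W+c(P+auG)=t\mathcal W+cH,$$
using $P+auG=P+\mathcal N=H$. Also $\mathcal W(0)=q$. Solving this linear equation, $\mathcal W=e^{t\beta}\omega_u(\beta)$ with $\omega_u(\beta)=q+c\int_0^\beta e^{-t\tau}H(\tau)d\tau$. So
$$\partial_\beta y_u=\frac{\mathcal W}{P^2}=\frac{\omega_u(\beta)}{\tilde P_u(\beta)^2},\qquad\tilde P_u(\beta):=e^{-t\beta/2}P_u(\beta)=2\cosh\Big(\frac{D\beta}2\Big)-ce^{-t\beta/2},$$
where $D^2=t^2-4au=(q+u)^2-4au=u^2+2cu+q^2$, because $q-2a=c$.

*The denominator increases.* Since $0\le c<1$, both $D$ and $t$ are strictly increasing in $u\ge0$, so for each $\beta>0$ the function $\tilde P_u(\beta)$ is strictly increasing in $u$. Moreover $\tilde P_u\ge2-c>0$, which also shows $P_u>0$.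

*The numerator does not increase.* Write $e^{-t\tau}H(\tau)=q\,(e^{-\tau A_u})_{rr}$, where the index $rr$ denotes the upper left entry and
$$A_u=tI-K_u=\begin{pmatrix}a&-\sqrt a\\-\sqrt a&1+u\end{pmatrix}.$$
For large $b$ the matrix $bI-A_u$ has nonnegative entries, so $e^{-\tau A_u}=e^{-b\tau}e^{\tau(bI-A_u)}$ has nonnegative entries for $\tau\ge0$. As $\partial_uA_u=E_g$, Duhamel's formula gives
$$\partial_ue^{-\tau A_u}=-\int_0^\tau e^{-\sigma A_u}E_g\,e^{-(\tau-\sigma)A_u}d\sigma\le0\quad\text{entrywise}.$$
Since $c\ge0$, $\omega_u(\beta)\ge q>0$ is nonincreasing in $u$.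

Hence $\partial_\beta y_u(\beta)$ is strictly decreasing in $u$ for every $\beta>0$. Since $y_u(0)=0$, $y_u(\beta)=\int_0^\beta\omega_u/\tilde P_u^2$ is strictly decreasing in $u$. $\square$

The sign $c\ge0$ is the second place where $q\le2$ enters.

## 7. Monotonicity in the field, via the FKG inequality

We recall the **FKG inequality.** Let $\pi$ be a strictly positive probability measure on the subsets of a finite set with $\pi(A\cup B)\pi(A\cap B)\ge\pi(A)\pi(B)$ for all $A,B$. If $\varphi,\psi$ are both nonincreasing for inclusion, then $E_\pi[\varphi\psi]\ge E_\pi[\varphi]E_\pi[\psi]$.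

**Lemma 6.** Let $f,f'$ be bounded measurable with $0\le f\le f'$. Then $0\le m_f\le m_{f'}$ pointwise.

*Proof.* For an arc $I$ let $F_I=\int_If$ and $p_I=e^{F_I}/(a+e^{F_I})$, let $F=\int_0^\beta f$, and let $I_t$ be the arc containing $t\in[0,\beta)$.

**Step 1: describe $E_f$, and see that $m_f\ge0$.** Summing over colours as in Step 1 of Lemma 5, the cut set $\mathcal D$ under $E_f$ has density proportional to
$$g(\mathcal D)=\prod_I(a+e^{F_I})$$
with respect to the rate-$1$ Poisson process. Given $\mathcal D$, the arcs are independently red with probability $p_I$. Since $F_I\ge0$, $p_I\ge\frac1{1+a}=r$, so $m_f(t)=E_f[p_{I_t}]-r\ge0$.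

**Step 2: reduce to positive correlation of the $p$'s.** We want $\mathrm{Cov}_f(X(t),X(s))\ge0$ for all $s,t$. Given $\mathcal D$, $X(t)$ and $X(s)$ are equal if $I_t=I_s$ and independent otherwise. By the law of total covariance
$$\mathrm{Cov}_f(X(t),X(s))=E_f\big[1\{I_t=I_s\}\,p_{I_t}(1-p_{I_t})\big]+\mathrm{Cov}_f(p_{I_t},p_{I_s})\ge\mathrm{Cov}_f(p_{I_t},p_{I_s}).$$
Adding cuts refines the partition into arcs and so decreases $F_{I_t}$. Hence $p_{I_t}$ and $p_{I_s}$ are both nonincreasing in $\mathcal D$. By the FKG principle it should suffice that $g$ is log-supermodular.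

**Step 3: $g$ is log-supermodular.** Let $z\notin\mathcal D$. If $\mathcal D=\emptyset$, one cut still leaves one arc and $g(\mathcal D\cup z)/g(\mathcal D)=1$. Otherwise only the arc containing $z$ changes, and the ratio is
$$\kappa(x,y)=\frac{(a+e^x)(a+e^y)}{a+e^{x+y}},$$
where $x,y\ge0$ are the $F$-masses of the two pieces into which $z$ splits its arc. First, $\kappa\ge1$, because
$$(a+e^x)(a+e^y)-a-e^{x+y}=a^2+ae^x+ae^y-a\ge a^2+a>0 .$$
Secondly, $\partial_x\log\kappa=\frac{e^x}{a+e^x}-\frac{e^{x+y}}{a+e^{x+y}}\le0$, and likewise in $y$. Enlarging a nonempty $\mathcal D$ can only shrink the two pieces, which raises $\kappa$. Passing from $\emptyset$ to a nonempty set raises the ratio from $1$ to some $\kappa\ge1$. So $g(\mathcal D\cup z)/g(\mathcal D)$ is nondecreasing in $\mathcal D$. Let $\mathcal D'\setminus\mathcal D=\{z_1,\dots,z_k\}$. Adding these points one at a time, to $\mathcal D$ and to $\mathcal D\cap\mathcal D'$, and comparing factor by factor,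
$$\frac{g(\mathcal D\cup\mathcal D')}{g(\mathcal D)}\ge\frac{g(\mathcal D')}{g(\mathcal D\cap\mathcal D')}\qquad\text{for all finite }\mathcal D,\mathcal D' .$$

**Step 4: positive association for the Poisson process.** FKG was stated for finite sets, so we discretise. Let $\mathcal D$ be a rate-$1$ Poisson process on $[0,\beta)$ with expectation $\mathsf E$. Divide $[0,\beta)$ into $m$ equal cells with midpoints $z_1,\dots,z_m$ and let $\mathcal D_m=\{z_i:\mathcal D\text{ meets cell }i\}$. The law of $\mathcal D_m$ is a nondegenerate Bernoulli product measure, for which the lattice condition holds with equality. Multiplied by $g>0$ (and normalised) it satisfies the lattice condition by Step 3. With $\varphi=p_{I_t}$ and $\psi=p_{I_s}$, FKG gives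
$$\mathsf E[\varphi\psi g(\mathcal D_m)]\;\mathsf E[g(\mathcal D_m)]\ge\mathsf E[\varphi g(\mathcal D_m)]\;\mathsf E[\psi g(\mathcal D_m)],$$
all functions being evaluated at $\mathcal D_m$. Let $m\to\infty$. Almost surely $\mathcal D$ is finite and avoids $s$, $t$ and $0$. So for large $m$, $\mathcal D_m$ has as many points as $\mathcal D$, in the same cyclic order, converging to those of $\mathcal D$ and lying on the same sides of $s$ and $t$. Since $f$ is bounded, $F$-masses depend continuously on the endpoints of arcs, so $\varphi,\psi,g$ at $\mathcal D_m$ converge to their values at $\mathcal D$. Moreover $0\le\varphi,\psi\le1$ and $g(\mathcal D_m)\le(a+e^F)^{|\mathcal D_m|+1}\le(a+e^F)^{|\mathcal D|+1}$, which is integrable. By dominated convergence the inequality holds for $\mathcal D$ itself. Dividing by $\mathsf E[g(\mathcal D)]^2$, it says $\mathrm{Cov}_f(p_{I_t},p_{I_s})\ge0$. With Step 2, $\mathrm{Cov}_f(X(t),X(s))\ge0$.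

**Step 5: integrate along a path of fields.** Let $f_\theta=f+\theta(f'-f)\ge0$. Since everything is bounded, we may differentiate under the expectation and use Fubini:
$$\frac{d}{d\theta}m_{f_\theta}(t)=\int_0^\beta(f'-f)(s)\,\mathrm{Cov}_{f_\theta}(X(t),X(s))\,ds\ge0 .$$
Hence $m_f\le m_{f'}$. $\square$

## 8. Zero is the only maximizer of $\Phi$

Let $\mathcal F$ be the set of measurable $f:[0,\beta]\to[0,\lambda']$ (modulo null sets). Note $\Phi(0)=0$.

**Proposition 7.** Let $F_q(\beta,\lambda)\le1$. Then $f\equiv0$ is the unique maximizer of $\Phi$ on $\mathcal F$. If $\mathcal A\subset\mathcal F$ is weakly closed in $L^2[0,\beta]$ and $0\notin\mathcal A$, then $\sup_{\mathcal A}\Phi<0$ (with $\sup_\emptyset=-\infty$).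

*Proof.*

**Step 1: maxima are attained.** The set $\mathcal F$ is convex, closed and bounded in the separable Hilbert space $L^2[0,\beta]$, so it is weakly compact and weakly metrizable. If $f_j\rightharpoonup f$ in $\mathcal F$, then $\int f_jX\to\int fX$ for each path $X$, and these integrals are bounded by $\beta\lambda'$, so $\Lambda(f_j)\to\Lambda(f)$ by bounded convergence. Since $f\mapsto\int f^2$ is weakly lower semicontinuous, $\Phi$ is weakly upper semicontinuous. So $\Phi$ attains its maximum on $\mathcal F$ and on every nonempty weakly closed subset. Both assertions follow once we know that no $f\ne0$ is a maximizer on $\mathcal F$: then the maximizer on $\mathcal F$ is $0$, and the maximum over $\mathcal A$, attained at some $f\ne0$, is less than $\Phi(0)=0$.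

**Step 2: a one-sided Euler–Lagrange inequality.** Let $f\ne0$ be a maximizer on $\mathcal F$. We cannot assert $f=\lambda'm_f$, since $f$ may touch the upper constraint. But lowering $f$ is always allowed. Let $T=\{f>\lambda'm_f\}$. For $\theta\in[0,1]$ the function $f-\theta f1_T$ is in $\mathcal F$, so the derivative of $\Phi(f-\theta f1_T)$ at $\theta=0^+$ is at most $0$:
$$-\int_Tf\Big(m_f-\frac f{\lambda'}\Big)dt=\int_Tf\Big(\frac f{\lambda'}-m_f\Big)dt\le0 .$$
On $T$ we have $f>\lambda'm_f\ge0$ by Lemma 6, so the last integrand is positive there. Hence $T$ is null, that is, $f\le\lambda'm_f$ a.e.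

**Step 3: compare with a constant.** Let $U=\operatorname{ess\,sup}f>0$. After a change on a null set, $f\le U$ everywhere, and Lemma 6 with $f'\equiv U$ gives $m_f\le\mu(U)$. By Step 2 and Lemma 5(i),
$$U\le\lambda'\mu(U)=\lambda'\,\frac aq\,U\,y_U=\lambda Uy_U ,$$
so $\lambda y_U\ge1$. But Lemma 5 gives $\lambda y_U<\lambda y_0=F_q\le1$, a contradiction. $\square$

## 9. From paths to $J$ time slots: an exponential upper bound

For $J\ge1$ divide $[0,\beta)$ into $J$ equal half-open slots, and let $S_j$ be the average of $S$ over slot $j$. Let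
$$\chi(s)=E_0[e^{s\#\text{cuts}}]=\frac{e^{-\beta}}{w_0}\big(e^{q\beta e^{s}}+q-1\big)\quad\text{(one circle)},\qquad s_J=\frac{\lambda'\beta}{2J}.$$
So $\chi$ is finite and $\chi(s)\to1$ as $s\to0$. Identify a vector $b\in\mathbb R^J$ with the step function equal to $b_j$ on slot $j$, and let $b_+=\max(b,0)$.

**Lemma 8.** Let $\delta\in(0,1)$ and let $\mathcal B\subset[-1,1]^J\cap\{b:b_j\ge-\delta\ \forall j\}$ be compact. Then
$$\limsup_n\frac1n\log E_0\big[e^{\frac{n\lambda'}2\int S^2}1\{(S_j)\in\mathcal B\}\big]\le\sup_{b\in\mathcal B}\Phi(\lambda'b_+)+\tfrac12\lambda'\beta\delta^2+e^{\beta\lambda'}(\chi(s_J)-1).$$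

*Proof.* If $\mathcal B=\emptyset$ there is nothing to prove.

**Step 1: replace $\int S^2$ by finitely many averages.** If circle $x$ has no cut in slot $j$, then $X_x$ is constant there. In any case $X_x$ differs from its slot average by at most $1$. So in slot $j$ we have $|S(t)-S_j|\le N_j/n\le1$, where $N_j$ is the number of circles with a cut in slot $j$. With $\mathsf N$ the total number of cuts,
$$\int S^2-\frac\beta J\sum_jS_j^2=\sum_j\int_{\text{slot }j}(S-S_j)^2\le\frac\beta J\sum_j\Big(\frac{N_j}n\Big)^2\le\frac\beta J\sum_j\frac{N_j}n\le\frac\beta{Jn}\mathsf N ,$$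
hence $e^{\frac{n\lambda'}2\int S^2}\le\exp\big(\frac{n\lambda'}2\frac\beta J\sum_jS_j^2+s_J\mathsf N\big)$.

**Step 2: localise near a point $b$ and tilt.** Let $\rho>0$ and cover $\mathcal B$ by finitely many sup-norm balls of radius $\rho$ centred at points $b\in\mathcal B$. Their number does not depend on $n$. Suppose $(S_j)$ lies in the ball around $b$. As $|S_j|,|b_j|\le1$, $S_j^2\le b_j^2+2\rho$, so $\frac\beta J\sum S_j^2\le\int b^2+2\beta\rho$, and $\int b^2\le\int b_+^2+\beta\delta^2$ because $b_j\ge-\delta$. Put $f=\lambda'b_+\in\mathcal F$. As $f$ is constant on slots, $|\int fS-\int fb|\le\beta\lambda'\rho$, so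
$$1\le\exp n\Big(\int fS-\int fb+\beta\lambda'\rho\Big),\qquad\int fb=\lambda'\int b_+^2 .$$
Insert this factor.

**Step 3: one circle at a time.** Since $n\int fS=\sum_x\int fX_x$, the expectation now factorises. For one circle,
$$E_0e^{\int fX+s_J\#\text{cuts}}=e^{\Lambda(f)}+E_0\big[e^{\int fX}(e^{s_J\#\text{cuts}}-1)\big]\le e^{\Lambda(f)}+e^{\beta\lambda'}(\chi(s_J)-1).$$
As $e^{\Lambda(f)}\ge1$ and $\log(1+x)\le x$, its logarithm is at most $\Lambda(f)+e^{\beta\lambda'}(\chi(s_J)-1)$. So the ball around $b$ contributes at most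
$$\exp n\Big[\tfrac{\lambda'}2\int b_+^2+\tfrac12\lambda'\beta\delta^2+\lambda'\beta\rho-\lambda'\int b_+^2+\lambda'\beta\rho+\Lambda(f)+e^{\beta\lambda'}(\chi(s_J)-1)\Big].$$
Here $\Lambda(f)-\frac{\lambda'}2\int b_+^2=\Phi(\lambda'b_+)$, because $\frac1{2\lambda'}\int f^2=\frac{\lambda'}2\int b_+^2$. Sum over the balls, let $n\to\infty$, then $\rho\to0$. $\square$

## 10. Colouring the big clusters red

It remains to turn the event $\{M_q\ge\varepsilon n\}$, which is about clusters, into an event about the red set. Colouring is random, so we ask only that a favourable colouring has a probability bounded below uniformly in $n$.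

Let $\eta>0$. Call a cluster *big* if its measure is at least $\eta n$. As the total measure is $\beta n$, there are at most $\beta/\eta$ big clusters. Let $\Theta(t)$ be the fraction of vertices $x$ with $(x,t)$ in a big cluster, and $\Theta_j$ its average over slot $j$.

**Lemma 9.** Let $\delta>0$ and $0<\eta\le2\beta\delta^2/J^2$. For every event $A$ depending on $\omega$,
$$E_n[q^k1_A]\le2q^{\beta/\eta}\,E_n\Big[1_A\sum_{\text{col}}a^{\#\text{green}}\,1\{|S_j-(1-r)\Theta_j|\le\delta\ \forall j\}\Big].\tag{6}$$

*Proof.* Given $\omega$, colour the clusters independently red with probability $r$, otherwise green. We bound below the probability of the event in the indicator.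

All big clusters are red with probability at least $r^{\beta/\eta}=q^{-\beta/\eta}$. Condition on this. For a cluster $\Gamma$ write $|\Gamma\cap\text{slot }j|$ for the measure of its part with times in slot $j$. Then
$$S_j=\frac J{\beta n}\sum_\Gamma|\Gamma\cap\text{slot }j|\,1\{\Gamma\text{ red}\}-r ,$$
whose conditional mean is $\Theta_j+r(1-\Theta_j)-r=(1-r)\Theta_j$. Only the non-big clusters are still random, so the conditional variance is at most
$$\Big(\frac J{\beta n}\Big)^2\cdot\frac14\sum_{\Gamma\text{ not big}}|\Gamma\cap\text{slot }j|^2\le\frac14\Big(\frac J{\beta n}\Big)^2\,\eta n\cdot\frac{n\beta}J=\frac{J\eta}{4\beta},$$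
using that each term is at most $\eta n\,|\Gamma\cap\text{slot }j|$ and that a slot has total measure $n\beta/J$. By Chebyshev and a union bound over the $J$ slots, the conditional probability that some $|S_j-(1-r)\Theta_j|>\delta$ is at most $J\cdot\frac{J\eta}{4\beta\delta^2}\le\frac12$. So the event in the indicator has probability at least $\frac12q^{-\beta/\eta}$ given $\omega$.

Since $q^k\cdot r^{\#\text{red}}(1-r)^{\#\text{green}}=a^{\#\text{green}}$ (counting clusters), multiplying this lower bound by $q^k$ gives
$$q^k\cdot\tfrac12q^{-\beta/\eta}\le\sum_{\text{col}}a^{\#\text{green}}1\{|S_j-(1-r)\Theta_j|\le\delta\ \forall j\}$$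
for every $\omega$. Multiply by $1_A$ and take $E_n$. $\square$

## 11. Choice of constants and proof of Theorem 1 and Corollary 2

*Proof of Theorem 1.* Let $F_q(\beta,\lambda)\le1$, $\varepsilon>0$ and $A=\{M_q\ge\varepsilon n\}$.

**Step 1: fix the constants.** They must be chosen before $n$ and in the right order, because $\eta$ depends on $J$ and $\delta$. Put
$$\mathcal A=\Big\{f\in\mathcal F:\ \frac1\beta\int_0^\beta f\ge\frac{\lambda\varepsilon}{2\beta}\Big\}.$$
This set is weakly closed, because $f\mapsto\int f$ is a continuous linear functional on $L^2[0,\beta]$, and $0\notin\mathcal A$. By Proposition 7 there is $\gamma>0$ with $\sup_{\mathcal A}\Phi\le-4\gamma$. Now choose, in this order: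

1. $\delta\in(0,1)$ with $\delta\le\frac{(1-r)\varepsilon}{2\beta}$ and $\frac12\lambda'\beta\delta^2\le\gamma$;
2. $J$ with $e^{\beta\lambda'}(\chi(s_J)-1)\le\gamma$;
3. $\eta=\min(\varepsilon,\,2\beta\delta^2/J^2)$.

**Step 2: a giant cluster forces $(S_j)$ into a compact set.** On $A$ the largest cluster is big, as $\eta\le\varepsilon$. So $\frac1J\sum_j\Theta_j=\frac1\beta\int\Theta\,dt\ge\frac\varepsilon\beta$. If also $|S_j-(1-r)\Theta_j|\le\delta$ for all $j$, then $S_j\ge-\delta$ for all $j$ and
$$\frac1J\sum_jS_j\ge\frac{(1-r)\varepsilon}\beta-\delta\ge\frac{(1-r)\varepsilon}{2\beta},$$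
that is, $(S_j)$ lies in the compact set
$$\mathcal B=\Big\{b\in[-1,1]^J:\ b_j\ge-\delta\ \forall j,\ \frac1J\sum_jb_j\ge\frac{(1-r)\varepsilon}{2\beta}\Big\}.$$
For $b\in\mathcal B$ the function $\lambda'b_+\in\mathcal F$ has time average at least $\lambda'\frac{(1-r)\varepsilon}{2\beta}=\frac{\lambda\varepsilon}{2\beta}$. So $\lambda'b_+\in\mathcal A$ and $\Phi(\lambda'b_+)\le-4\gamma$.

**Step 3: the chain of bounds.** Use Lemma 9 and Step 2, then Lemma 4 with $g=1\{(S_j)\in\mathcal B\}$, which is a function of the red set, together with $\xi\le1$: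
$$E_n[q^k1_A]\le2q^{\beta/\eta}\,E_n\Big[\sum_{\text{col}}a^{\#\text{green}}1\{(S_j)\in\mathcal B\}\Big]\le2q^{\beta/\eta}\,Z_n^0\,E_0\big[e^{\frac{n\lambda'}2\int S^2}1\{(S_j)\in\mathcal B\}\big].$$
The prefactor $2q^{\beta/\eta}$ does not depend on $n$. By Lemma 8,
$$\limsup_n\frac1n\log\frac{E_n[q^k1_A]}{Z_n^0}\le-4\gamma+\gamma+\gamma=-2\gamma .$$
By (3), $Z_n\ge Z_n^0$, so there is $n_0$ such that for all $n\ge n_0$
$$\phi_n(M_q\ge\varepsilon n)=\frac{E_n[q^k1_A]}{Z_n}\le\frac{E_n[q^k1_A]}{Z_n^0}\le e^{-\gamma n}.$$
With $C=e^{\gamma n_0}$ the bound $\phi_n(M_q\ge\varepsilon n)\le Ce^{-\gamma n}$ holds for all $n\ge1$. Since $\varepsilon>0$ was arbitrary, $n^{-1}M_q\to0$ in probability. $\blacksquare$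

*Proof of Corollary 2.* For $q\in(1,2]$ and $F_q<1$ apply Theorem 1. For $q=1$ and $F_1<1$ the statement is result (a) of Ioffe–Levit. $\blacksquare$
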